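# Skew lines on cubic fourfolds and Hassett's divisors

Everything is over $\mathbb C$. If $F$ is a cubic form in six variables we write $X=\{F=0\}\subset\mathbb P^5$, and angle brackets denote linear spans.

## 1. Cubic fourfolds with an Eckardt point lie in $\mathcal C_8$

Let $\mathcal C$ be the moduli space of smooth cubic fourfolds; its dimension is $56-36=20$. Let $h\in H^2(X,\mathbb Z)$ be the hyperplane class. The group $H^4(X,\mathbb Z)$ is torsion free and carries the intersection form. The class $h^2$ is an integral class of type $(2,2)$, and $h^2\cdot h^2=3$.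

**Definition (Hassett's divisors).** For $d>6$ with $d\equiv 0,2\pmod 6$, the divisor $\mathcal C_d\subset\mathcal C$ is the locus of $X$ for which $H^4(X,\mathbb Z)\cap H^{2,2}(X)$ contains a saturated sublattice $K$ of rank 2 with $h^2\in K$ and $\mathrm{disc}(K)=d$. These form an infinite sequence of irreducible divisors.

Thus $X$ lies in some $\mathcal C_d$ only if it has an integral Hodge class in degree 4 that is not a multiple of $h^2$.

**Definition (Eckardt point).** A point $p\in X$ is an Eckardt point if $X\cap T_pX$ is a cone with vertex $p$. Here $T_pX\cong\mathbb P^4$, so the cone is over a cubic surface. We write $\mathcal C_E$ for the locus of $X$ having an Eckardt point.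

**Example.** On the Fermat cubic $x_0^3+\dots+x_5^3=0$ take $p=(1:-1:0:0:0:0)$. Then $T_pX=\{x_0+x_1=0\}$, and $X\cap T_pX$ is given in the coordinates $(x_0,x_2,\dots,x_5)$ by $x_2^3+x_3^3+x_4^3+x_5^3=0$. The variable $x_0$ does not occur, so this is a cone with vertex $p$.

**Proposition 1.** A smooth cubic fourfold with an Eckardt point contains a plane, and it lies in $\mathcal C_8$.

*Proof.* Every cubic surface in $\mathbb P^3$ contains a line. The cone with vertex $p$ over such a line is a plane $P\subset X$. On $P$ write $h$ also for the class of a line. Then $h^2\cdot P=1$, and $P\cdot P=c_2(N_{P/X})$, where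
$$c(N_{P/X})=\frac{c(T_X|_P)}{c(T_P)}=\frac{(1+h)^6}{(1+3h)(1+h)^3}=(1+3h+3h^2)(1-3h+9h^2)=1+3h^2 .$$
So $P\cdot P=3$, and the lattice $\langle h^2,P\rangle$ has discriminant $3\cdot3-1=8$. If its saturation contains it with index $n$, then the saturation has discriminant $8/n^2$, so $n\in\{1,2\}$. By Hassett, the discriminant of such a saturated lattice on a smooth cubic fourfold is always $>6$. This excludes $n=2$, and $X\in\mathcal C_8$. $\square$

The loci we are after contain $\mathcal C_E$ as a small part, on which everything is explained by one plane. What happens away from it?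

## 2. From planes to a condition on a flag

On a smooth cubic fourfold $X$ a general pair of lines is disjoint. The closure of the locus of pairs of disjoint lines is an irreducible component $H(X)$ of $\mathrm{Hilb}^{2t+2}(X)$, called the Hilbert scheme of a pair of skew lines. We give it its reduced structure. It has dimension 8, because the lines on $X$ form a fourfold. It is known that $H(X)$ is always normal, and that it is smooth if and only if $X$ contains no line of a certain special kind, called a higher triple line. We use only the resulting description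
$$\mathcal C_{HTL}=\{X\in\mathcal C:\ H(X)\text{ is singular}\}.$$
It is known that $\mathcal C_{HTL}$ has codimension at least one and contains $\mathcal C_E$. The question, from Yilong Zhang, "Hilbert Scheme of a Pair of Skew Lines on Cubic Hypersurfaces", arXiv:2501.01682 (2025), is whether there is a $d$ with $\mathcal C_{HTL}\subset\mathcal C_d$.

On $\mathcal C_E$ the answer is yes, with $d=8$. In general the proof of Proposition 1 has nothing to start from: all we are given is that $H(X)$ is singular, and this does not hand us a surface on $X$. So we need equations for $H(X)$ near a degenerate pair of lines, and we need to see what their being singular says about $F$. The outcome is the following condition.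

Let $S=\mathbb C[x_0,\dots,x_5]$ and abbreviate $x=(x_0,x_1)$. For a flag $L\subset P\subset\Lambda$ (line, plane, 3-space) in $\mathbb P^5$ choose coordinates with
$$\Lambda=\{x_2=x_3=0\},\qquad P=\{x_2=x_3=x_4=0\},\qquad L=\{x_2=\dots=x_5=0\},$$
and put
$$V=V_{L,P,\Lambda}=\{F\in S_3:\ F|_\Lambda\in(x_4^2,\ x_4x_5^2,\ x_5^3)\}.$$
Of the 20 cubic monomials in $x_0,x_1,x_4,x_5$ the ideal contains six: $x_4^2$ times a variable, $x_4x_5^2$ and $x_5^3$. So $V$ consists of the cubic forms containing none of the 14 monomials
$$x_ix_jx_k,\quad x_ix_jx_4,\quad x_ix_jx_5,\quad x_ix_4x_5,\quad x_ix_5^2\qquad(i,j,k\in\{0,1\}),$$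
and $\dim V=42$. The space $V$ depends only on the flag. Indeed, a change of coordinates preserving the flag acts on $\Lambda$ by $x_4\mapsto\alpha x_4$ and $x_5\mapsto\beta x_5+\delta x_4$, with $x_0,x_1$ going to arbitrary forms. Then $x_4x_5^2$ and $x_5^3$ are sent into the ideal, because all extra terms are multiples of $x_4^2$ or of $x_4x_5^2$.

**Theorem A.** (1) If $F\in V$ and $X=\{F=0\}$ is smooth, then $H(X)$ is singular, so $X\in\mathcal C_{HTL}$. (2) $V$ contains smooth cubics, and for very general $F\in V$ one has $H^4(X,\mathbb Z)\cap H^{2,2}(X)=\mathbb Zh^2$. Hence $\mathcal C_{HTL}\not\subset\bigcup_d\mathcal C_d$; in particular no $d$ satisfies $\mathcal C_{HTL}\subset\mathcal C_d$.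

**Theorem B.** Let $\mathcal D\subset\mathcal C$ be the locus of $X=\{F=0\}$ with $F\in V_{L,P,\Lambda}$ for some flag. Then $\mathcal D$ is an irreducible closed divisor, $\mathcal D\not\subset\bigcup_d\mathcal C_d$, and
$$\{X:\ H(X)\text{ singular}\}=\mathcal C_8\cup\mathcal D.$$

Theorem A answers the question and does not depend on Theorem B. Normality of $H(X)$ is used only for Theorem B.

Note that the geometry of the flag supplies no new Hodge class by itself. For $F\in V$ the section $X\cap\Lambda$ has an equation $x_4^2\,m(x_0,x_1)+c(x_4,x_5)=0$ with $m$ linear and $c$ a binary cubic form. This is a special cubic surface, but its class in $H^4(X,\mathbb Z)$ is $h^2$, as for any 3-space section.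

## 3. Lines on a smooth cubic fourfold

Let $\mathcal F(X)$ be the scheme of lines on $X$. It is smooth and irreducible of dimension 4 (Altman–Kleiman, Barth–Van de Ven). Its tangent space at $[L]$ is $H^0(N_{L/X})$, so $h^0(N_{L/X})=4$ for every line $L\subset X$.

Choose coordinates with $L=\{x_2=\dots=x_5=0\}$ and put $A_i=\partial_iF|_L$ for $i=2,\dots,5$; these are quadratic forms in $x$. The sequence $0\to N_{L/X}\to\mathcal O_L(1)^4\to\mathcal O_L(3)\to0$ has second map $(M_i)\mapsto\sum M_iA_i$. On global sections it goes from a space of dimension 8 to one of dimension 4 with kernel of dimension 4. Therefore: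

$$(M_2,\dots,M_5)\longmapsto\textstyle\sum_iM_iA_i\ \text{ maps 4-tuples of linear forms onto all cubic forms in }x,\ \text{ with kernel } H^0(N_{L/X})\cong\mathbb C^4. \tag{1}$$

Since $F|_L=0$, the partials $\partial_0F,\partial_1F$ vanish on $L$. As $X$ is smooth, $A_2,\dots,A_5$ have no common zero, so they span a space of dimension 2 or 3 inside the 3-dimensional space of binary quadratic forms. The kernel of $\mathbb C^4\to H^0(\mathcal O_L(2))$, $e\mapsto\partial_eF|_L$, is $H^0(N_{L/X}(-1))$.

**Definition (type of a line).** $L\subset X$ is of the second type if $N_{L/X}\cong\mathcal O_L(-1)\oplus\mathcal O_L(1)^2$; otherwise $N_{L/X}\cong\mathcal O_L^2\oplus\mathcal O_L(1)$, and $L$ is of the first type.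

In the two cases $h^0(N_{L/X}(-1))$ is $2$ and $1$ respectively. So $L$ is of the second type if and only if $\langle A_2,\dots,A_5\rangle$ has dimension exactly 2. In that case put $\Pi=\{e:\partial_eF|_L=0\}$, which is 2-dimensional. Then $\Pi\otimes H^0(\mathcal O_L(1))$ is a 4-dimensional space of sections of $N_{L/X}$, hence all of them.

**Example.** Let $F=x_0^2x_2+x_0x_1x_3+x_1^2x_4+C(x_2,\dots,x_5)$ with $C$ a general cubic form. The cubic $X$ is smooth along $L$, since $x_0^2,x_0x_1,x_1^2$ have no common zero, and it is smooth away from $L$ by Bertini's theorem. The span has dimension 3, so $L$ is of the first type. In the example $F_0$ of Section 8 we shall have $(A_2,\dots,A_5)=(x_0^2,x_1^2,0,0)$, and $L$ is of the second type.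

We shall use the following elementary fact several times.

$$\text{If } W \text{ is a base-point-free pencil of binary quadratic forms and } r \text{ is linear with } rx_0,rx_1\in W,\text{ then } r=0. \tag{2}$$

Otherwise $W=r\cdot\langle x_0,x_1\rangle$ would have the zero of $r$ as a base point.

**Limits of two skew lines, by hand.** In $\mathbb P^3$ with coordinates $x_0,x_1,w_4,w_5$, consider the two lines $(w_5,w_4)=\pm\rho\,(x_1,\varepsilon x_0)$. With $\tau=\rho^2$, the forms
$$w_5^2-\tau x_1^2,\quad w_4^2-\tau\varepsilon^2x_0^2,\quad w_4w_5-\tau\varepsilon x_0x_1,\quad w_4x_1-\varepsilon x_0w_5$$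
vanish on both, and they depend only on $\tau$ and $\varepsilon$. Setting $\tau=1,\varepsilon=0$ gives $(w_5^2-x_1^2,\ w_4^2,\ w_4w_5,\ w_4x_1)$, two lines in the plane $w_4=0$ meeting at $p=\{x_1=w_4=w_5=0\}$, with an embedded point at $p$. Setting $\tau=0,\varepsilon=1$ gives a double line on the smooth quadric $w_4x_1=x_0w_5$. Setting both to zero gives $(w_5^2,w_4^2,w_4w_5,w_4x_1)$, a planar double line with an embedded point at $p$. The next section makes this into a flat family with all other parameters included.

## 4. A sixteen-parameter family of pairs of lines and their limits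

Write points of $\mathbb P^5$ as $(x,y)$ with $y=(x_2,\dots,x_5)=\sum_{i=2}^5y_ie_i$. Let $U=\mathbb A^{16}$ have coordinates

- a $4\times2$ matrix $M$, whose rows $M_2,\dots,M_5$ are regarded as linear forms in $x$,
- $a,\ b_2,b_3,b_4,\ g_2,g_3,\ \tau,\ \varepsilon$.

Put $\ell=x_1+ax_0$, $\ e=e_5+b_2e_2+b_3e_3+b_4e_4$, $\ \gamma=e_4+g_2e_2+g_3e_3$, and define $w_2,\dots,w_5$ by
$$y=Mx+w_5e+w_4\gamma+w_2e_2+w_3e_3. \tag{3}$$
Then $(x_0,\ell,w_2,\dots,w_5)$ are linear coordinates on $\mathbb P^5$ depending polynomially on the parameters. For $s\in U$ let $Z_s$ be defined by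
$$I_s=(w_2,\ w_3,\ w_5^2-\tau\ell^2,\ w_4^2-\tau\varepsilon^2x_0^2,\ w_4w_5-\tau\varepsilon x_0\ell,\ w_4\ell-\varepsilon x_0w_5). \tag{4}$$
Let $I\subset S\otimes\mathbb C[U]$ be the ideal with these generators, and put $Ex=\ell e+\varepsilon x_0\gamma$.

**Lemma 2.** (a) For $t\ge1$ the module $(S\otimes\mathbb C[U]/I)_t$ is free with basis the $2t+2$ monomials $x_0^i\ell^j$ ($i+j=t$), $w_5x_0^i\ell^j$ ($i+j=t-1$), $w_4x_0^{t-1}$. So the $Z_s$ form a flat family with Hilbert polynomial $2t+2$, giving a morphism $u:U\to\mathrm{Hilb}^{2t+2}(\mathbb P^5)$. For $X=\{F=0\}$ one has $Z_s\subset X$ if and only if $F\in I_s$. (b) The schemes $Z_s$ are of four types: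

- type I, $\tau\varepsilon\ne0$: with $\rho^2=\tau$, the two skew lines $y=(M\pm\rho E)x$;
- type II, $\tau\ne0=\varepsilon$: two lines $w_4=0$, $w_5=\pm\rho\ell$ in a plane, meeting at a point $p$, with an embedded point at $p$;
- type III, $\tau=0\ne\varepsilon$: the double structure on $L_M=\{y=Mx\}$ given by the nowhere vanishing section $E$ of $N_{L_M/\mathbb P^5}=\mathcal O(1)^4$, without embedded point;
- type IV, $\tau=\varepsilon=0$: a double line supported on $L_M$ in the plane $P_s=\{w_2=w_3=w_4=0\}$, with an embedded point at $p=\{\ell=0\}\in L_M$.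

In all cases the linear span of $Z_s$ is $\Lambda_s=\{w_2=w_3=0\}$. (c) $u$ is injective on points.

**Step 1: the monomials span.** The purpose is an upper bound for the quotient. Modulo $I$ the variables $w_2,w_3$ vanish, any product of two of $w_4,w_5$ becomes a form in $x_0,\ell$, and $w_4\ell$ becomes $\varepsilon x_0w_5$. Each rewriting lowers the degree in $(w_4,w_5)$ or keeps it and lowers the degree in $w_4$, so the process ends. What remains is the list in (a), of length $(t+1)+t+1=2t+2$.

**Step 2: they are independent where $\tau\varepsilon\ne0$.** We compare with two honest lines. On $w_2=w_3=0$, $(w_5,w_4)=\pm\rho(\ell,\varepsilon x_0)$ all generators of $I_s$ vanish. These two lines are $y=(M\pm\rho E)x$, and they are disjoint since $\ell$ and $x_0$ have no common zero on a line. Forms of degree $t\ge1$ surject onto the sections of $\mathcal O(t)$ on two skew lines, a space of dimension $2t+2$. So the $2t+2$ spanning monomials are a basis of $(S/I_s)_t$, and $(I_s)_t$ consists of all forms vanishing on the lines. Hence $Z_s$ is the pair of lines.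

**Step 3: freeness everywhere.** We extend Step 2 over $U$. A relation among the monomials with coefficients in $\mathbb C[U]$ specializes to a trivial one wherever $\tau\varepsilon\ne0$, so its coefficients vanish on a dense open set, hence identically. So the graded pieces with $t\ge1$ are free, the family is flat, and the monomials give a basis of $(S/I_s)_t$ for every $s\in U$.

**Step 4: $I_s$ is saturated in degrees $\ge1$.** This turns the condition $Z_s\subset X$ into equations. Multiplication by $x_0$ sends basis elements to distinct basis elements, so it is injective on $S/I_s$ in degrees $\ge1$. If $f$ has degree $\ge1$ and lies in the saturation, then $x_0^Nf\in I_s$ for some $N$, hence $f\in I_s$. This proves (a).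

**Step 5: the types.** For (b) one reads off (4). If $\varepsilon=0\neq\tau$, the relations are $w_5^2=\tau\ell^2$ and $w_4\cdot(w_4,w_5,\ell)=0$; since $w_4\ne0$ in the quotient, there is an embedded point where $\ell=w_4=w_5=0$. If $\tau=0\ne\varepsilon$, the relations are $(w_4,w_5)^2=0$ and $w_4\ell=\varepsilon x_0w_5$, which is the double structure in the direction $(w_5,w_4)=(\ell,\varepsilon x_0)$, that is, $E$. If $\tau=\varepsilon=0$, the relations are $w_5^2=0$ and $w_4\cdot(w_4,w_5,\ell)=0$. In degree 1 the quotient has basis $x_0,\ell,w_5,w_4$, so the only linear forms in $I_s$ are those in $\langle w_2,w_3\rangle$, and the span is $\Lambda_s$.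

**Step 6: injectivity.** The aim is to recover $s$ from $Z_s$. The type is intrinsic: it is read off from the support and from whether there is an embedded point. Two observations do the rest.

First, $\Lambda_s$ determines $\gamma$: the directions of $\Lambda_s$ in $\{x=0\}$ form $\langle e,\gamma\rangle$, whose intersection with $\{y_5=0\}$ is $\mathbb C\gamma$, and $\gamma$ has $e_4$-component 1.

Second, write $E_{51}$ for the $e_5$-component of the coefficient of $x_1$ in $Ex$; then $E_{51}=1$. The coefficient of $x_1$ in $Ex$ is $e$, and that of $x_0$ is $ae+\varepsilon\gamma$. So $E$ determines $b$, then $a$ (the $e_5$-component of $ae+\varepsilon\gamma$), then $\varepsilon\gamma$, and $\varepsilon$ (its $e_4$-component).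

If $\tau\ne0$, the unordered pair of lines gives $M$ and $\pm\rho E$, hence $\tau=(\rho E_{51})^2$ and $E$, hence $a,b,\varepsilon$; then $\Lambda_s$ gives $\gamma$. If $\tau=0$, the support gives $M$. In type III the double structure gives $E$ up to a scalar, hence $E$, and $\varepsilon\ne0$ gives $\gamma$. In type IV the point $p$ gives $a$. The plane $P_s$ is the span of the largest subscheme of $Z_s$ without embedded point and gives $e$. The space $\Lambda_s$ gives $\gamma$. $\square$

## 5. Equations for $H(X)$ near a degenerate pair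

Fix a smooth $X=\{F=0\}$. Let $Y\subset U$ be the closed subscheme defined by the vanishing of the 8 coefficients of $F$ in the free module $(S\otimes\mathbb C[U]/I)_3$. Over $Y$ the family lies in $X\times Y$.

**Lemma 3.** If $Y\ne\emptyset$, then $Y$ is integral of dimension 8, and $u$ induces an injective birational morphism $Y\to H(X)$. If $H(X)$ is normal at $u(s)$, this is a local isomorphism at $s$. In particular, if $\dim T_sY>8$, then $H(X)$ is singular at $u(s)$.

Since $Y$ is cut out by 8 equations in $\mathbb A^{16}$, every component of $Y$ has dimension at least $8$. Let $U^0=\{\tau\varepsilon\ne0\}$.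

**Step 1: $Y\cap U^0$ is smooth and irreducible of dimension 8, or empty.** We identify it with pairs of lines. Adjoining $\rho=\sqrt\tau$ gives an étale double cover $\tilde U^0\to U^0$. The map $(\Phi,\Psi)=(M+\rho E,\ M-\rho E)$ identifies $\tilde U^0$ with an open set of pairs of graphs $y=\Phi x$, $y=\Psi x$ of skew lines. The inverse is regular: with $D=(\Phi-\Psi)/2$ one has $\rho=D_{51}$, $E=D/D_{51}$, and $a,b,\varepsilon,\gamma$ are read off from $E$ as in Step 6 of Lemma 2. Over $\tilde U^0$ restriction of cubics to the two lines maps the free module $(S/I)_3$ of rank 8 to a free module of rank 8. It is fibrewise surjective, hence an isomorphism. So the preimage of $Y$ is given by the vanishing of $F(x,\Phi x)$ and $F(x,\Psi x)$: it is an open subscheme of $\mathcal F(X)\times\mathcal F(X)$, which is smooth and irreducible of dimension 8. The claim descends to $Y\cap U^0$.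

**Step 2: $\dim(Y\setminus U^0)\le7$.** This shows that no component of $Y$ hides in the degenerate strata. On each stratum (for type II after adjoining $\rho$) we list geometric data which depend algebraically on $s$ and determine $s$ by Step 6 of Lemma 2. It suffices to bound the dimension of the space of data.

*Type II.* The data are $(l_+,l_-,\Lambda)$, where $l_\pm\subset X$ are the two lines, meeting at $p$. Restricted to $\Lambda=\Lambda_s$, the generators of $I_s$ lie in $(\ell,w_4,w_5)^2$. Hence $F|_\Lambda$ is singular at $p$, and $\langle l_+,l_-\rangle\subset\Lambda\subset T_pX$. Let $\mathcal L\to\mathcal F(X)$ be the universal line; it is irreducible of dimension 5. In coordinates with $p=(1:0:\dots:0)$ write $F=x_0^2f_1+x_0f_2+f_3$. The fibre of $\mathcal L\to X$ over $p$ is the zero locus of $f_2$ and $f_3$ in the space $\{f_1=0\}\cong\mathbb P^3$ of lines through $p$ in $T_pX$. It is nonempty of dimension $\ge1$. It is not all of $\mathbb P^3$, since otherwise $X\supset T_pX$, $F$ is reducible, and $X$ is singular. So its dimension is 1 or 2.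

Let $\Sigma\subset X$ be the closed locus with 2-dimensional fibres. If $\dim\Sigma\ge3$, the preimage of $\Sigma$ in $\mathcal L$ is closed of dimension $\ge5$, hence all of $\mathcal L$. As $\mathcal L\to X$ is surjective, $\Sigma=X$ and $\dim\mathcal L\ge6$, a contradiction. So $\dim\Sigma\le2$ and $\dim\mathcal L\times_X\mathcal L\le\max(4+2,\ 2+4)=6$. The choices of $\Lambda$ between a plane and the $\mathbb P^4=T_pX$ form a $\mathbb P^1$. The total is $\le7$.

*Type III.* The data are $(L_M,[E])$. From $F\in I_s$ we get $L_M\subset X$. Comparing terms linear in $w_4,w_5$ on $L_M$,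
$$w_5\,\partial_eF+w_4\,\partial_\gamma F=\kappa\,(w_4\ell-\varepsilon x_0w_5)$$
with $\kappa$ a linear form in $x$. So $\partial_\gamma F=\kappa\ell$ and $\partial_eF=-\kappa\varepsilon x_0$ on $L_M$. Hence $\ell\,\partial_eF+\varepsilon x_0\,\partial_\gamma F=0$, which says $E\in H^0(N_{L_M/X})$. The total is $\le4+3=7$.

*Type IV.* The data are $(L,P,p,\Lambda)$. The same comparison with $\varepsilon=0$ gives $\partial_eF|_L=0$, so $[e]$, which fixes $P$, varies in a space of dimension $\le1$ by Section 3. Next $p\in L$. Finally $P\subset\Lambda\subset T_pX$, because $F|_\Lambda\in(\ell,w_4,w_5)^2$; this is a $\mathbb P^1$. The total is $\le4+1+1+1=7$.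

**Step 3: $Y$ is integral.** Let $Y\ne\emptyset$. Its components have dimension $\ge8$, so by Step 2 the open set $Y\cap U^0$ is dense, and by Step 1 $Y$ is irreducible of dimension 8. So $Y$ is a complete intersection, hence Cohen–Macaulay. It is generically reduced by Step 1. A generically reduced Cohen–Macaulay scheme is reduced.

**Step 4: comparison with $H(X)$.** The general point of $Y$ gives a pair of skew lines on $X$, and $Y$ is integral, so $u|_Y$ factors through $H(X)$. It is injective, and $H(X)$ is irreducible of dimension 8. So $Y\to H(X)$ is dominant and, in characteristic 0, birational. If $H(X)$ is normal near $u(s)$, then over that neighborhood $Y\to H(X)$ is a quasi-finite, separated, birational morphism to a normal variety. By Zariski's main theorem it is an open immersion there. Finally, if $H(X)$ is smooth at $u(s)$, then it is normal near $u(s)$, so $Y$ is smooth at $s$ and $\dim T_sY=8$. $\square$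

The last assertion did not assume normality of $H(X)$: smoothness supplies it.

## 6. First-order equations at a planar double line with an embedded point

Let $o\in U$ be the origin. Then $e=e_5$, $\gamma=e_4$, $\ell=x_1$, and
$$I_o=(x_2,\ x_3,\ x_5^2,\ x_4^2,\ x_4x_5,\ x_4x_1).$$
So $Z_o$ is a double line on $L=\{y=0\}$ in $P=\langle L,e_5\rangle$ with an embedded point at $p=(1:0)\in L$, spanning $\Lambda=\langle P,e_4\rangle$. Suppose $L\subset X$ and write
$$F=\sum_{i=2}^5A_i(x)y_i+Q_x(y)+C(y).$$
Here $Q_x$ is quadratic in $y$ with coefficients linear in $x$ and polarization $Q_x(\cdot,\cdot)$, and $C$ is cubic. All quadratic monomials in $x_4,x_5$ lie in $I_o$, so $o\in Y$ means that $A_4x_4+A_5x_5$ is a multiple of $x_4x_1$. In other words, $A_5=0$ and $A_4=x_1r$ with $r$ linear.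

**Lemma 4.** If $o\in Y$, then $T_oY$ is the space of $(M,a,b,g,\tau,\varepsilon)$ with
$$\sum A_iM_i+\tau x_1^2\,Q_x(e_5,e_5)=0\quad\text{(cubic forms in }x), \tag{5}$$
$$b_2A_2+b_3A_3+b_4A_4+2Q_x(e_5,Mx)+\varepsilon x_0r+\tau C(e_5)x_1^2=0\quad\text{(quadratic forms in }x), \tag{6}$$
$$g_2A_2(p)+g_3A_3(p)-a\,r(p)+2Q_p(e_4,Mp)=0\quad\text{(numbers)}. \tag{7}$$

*Proof.* We expand $F$ in the quotient, dropping products of parameters. To first order the relations (4) become $w_2=w_3=0$ and
$$w_5^2=\tau x_1^2,\qquad w_4w_5=w_4^2=0,\qquad w_4x_1=\varepsilon x_0w_5-ax_0w_4 .$$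
Since $x_1=\ell-ax_0$, the cubic monomials in $x_0,x_1$, the products of $w_5$ with quadratic monomials in $x_0,x_1$, and $w_4x_0^2$ again form a basis in degree 3. At order zero all quadratic monomials in $w_4,w_5$ and $w_4x_1$ vanish, so $w_4q(x)=q(p)x_0^2w_4$ for $q$ quadratic. By (3),
$$y_i=M_i+b_iw_5+g_iw_4\ (i=2,3),\qquad y_4=M_4+b_4w_5+w_4,\qquad y_5=M_5+w_5 .$$

*Linear part.* As $A_5=0$ and $A_4w_4=r\cdot x_1w_4$,
$$\sum A_iy_i=\sum A_iM_i+(b_2A_2+b_3A_3+b_4A_4)w_5+r(\varepsilon x_0w_5-ax_0w_4)+(g_2A_2(p)+g_3A_3(p))x_0^2w_4,$$
and $r\cdot ax_0w_4=a\,r(p)x_0^2w_4$ to first order.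

*Quadratic part.* Write $y=w_5e_5+w_4e_4+y'$ with $y'=Mx+w_5\sum b_ie_i+w_4(g_2e_2+g_3e_3)$ of first order. The terms without $y'$ give $w_5^2Q_x(e_5,e_5)=\tau x_1^2Q_x(e_5,e_5)$. In the terms linear in $y'$ the products of two $w$'s vanish, so these terms give $2Q_x(e_5,Mx)w_5+2Q_x(e_4,Mx)w_4$. The last summand equals $2Q_p(e_4,Mp)x_0^2w_4$.

*Cubic part.* Terms containing $y'$ also contain two $w$'s, or are of higher order, so they vanish. Among the others $w_5^3=\tau x_1^2w_5$, while $w_5^2w_4=\tau x_1^2w_4=0$, $w_5w_4^2=0$ and $w_4^3=0$. So $C(y)=\tau C(e_5)x_1^2w_5$.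

Collecting the coefficients of $1$, $w_5$ and $x_0^2w_4$ gives (5), (6), (7). $\square$

**When can these eight equations be dependent?** Equation (5) can be solved by $M$, because of (1). The danger is (6), which has values in a 3-dimensional space. If $A_4=0$, then $r=0$ and $b$ contributes only the pencil $\langle A_2,A_3\rangle$. Let also $Q_x(e_4,e_5)=Q_x(e_5,e_5)=0$. Together with $L\subset X$ and $A_4=A_5=0$, this is exactly the condition $F\in V$. Then (5) leaves only $M_4,M_5$ free, and $Q_x(e_5,Mx)$ disappears. The only contribution to (6) that can leave the pencil is $\tau C(e_5)x_1^2$, and here we may still choose where on $L$ to put the embedded point.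

## 7. Smooth cubics in $V$ have singular $H(X)$

*Proof of Theorem A(1).* Let $F\in V$ with $X$ smooth. Then $L\subset X$, $A_4=A_5=0$ and $Q_x(e_5,e_5)=Q_x(e_4,e_5)=0$.

**Step 1: place the embedded point.** The forms $A_2,A_3$ have no common zero, so $W=\langle A_2,A_3\rangle$ is a base-point-free pencil. The degree 2 map $L\to\mathbb P^1$ it defines has a ramification point, so some member of $W$ is the square of a linear form. A linear change of $(x_0,x_1)$ preserves $V$, so we may assume $x_1^2\in W$. Since $A_4=A_5=0$, we have $o\in Y$, with $r=0$.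

**Step 2: count equations.** Equation (5) reads $A_2M_2=-A_3M_3$ with $A_2,A_3$ coprime quadratic forms and $M_2,M_3$ linear, so it is equivalent to $M_2=M_3=0$: four independent equations. Given these, $Q_x(e_5,Mx)=M_4Q_x(e_5,e_4)+M_5Q_x(e_5,e_5)=0$, and (6) reads
$$b_2A_2+b_3A_3+\tau C(e_5)x_1^2=0,$$
where all terms lie in the 2-dimensional space $W$: at most 2 conditions. Equation (7) adds at most 1. So $\dim T_oY\ge16-7=9>8$, and $H(X)$ is singular at $u(o)$ by Lemma 3. $\square$

The choice of $p$ matters. If $x_1^2\notin W$ and $C(e_5)\ne0$, then (6) forces $b_2=b_3=\tau=0$, which is 3 conditions, and (7) is independent of the others because $(A_2(p),A_3(p))\ne0$. Then $\dim T_oY=8$, and $Y$ is smooth at $o$. The excess dimension occurs only with the embedded point at a suitable place.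

## 8. Hodge classes to first order along $V$, and a vector that first order cannot exclude

We turn to Theorem A(2). Let $X=\{F=0\}$ be smooth, let $J(F)\subset S$ be the ideal generated by the partial derivatives of $F$, and let $R=S/J(F)$ be the Jacobian ring, with graded pieces $R^k$. We recall three facts. Write $\mathrm{Fil}^\bullet$ for the Hodge filtration, $\nabla$ for the Gauss–Manin connection and $\Omega=\sum(-1)^ix_i\,dx_0\wedge\dots\widehat{dx_i}\dots\wedge dx_5$.

Griffiths' residue isomorphisms, for $q=1,2,3$, are
$$\alpha_q:R^{3q-3}\cong\mathrm{Fil}^{4-q}H^4_{prim}/\mathrm{Fil}^{5-q}H^4_{prim}=H^{4-q,q}_{prim},\qquad P\mapsto[\mathrm{Res}\,P\Omega/F^{q+1}].$$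
For a first-order deformation $F+tG$ the connection sends $\mathrm{Fil}^k$ to $\mathrm{Fil}^{k-1}$, and the induced map on the quotients is obtained by differentiating $P\Omega/(F+tG)^{q+1}$:
$$\overline\nabla_G\,\alpha_q(P)=-(q+1)\,\alpha_{q+1}(PG) \tag{8}$$
(Griffiths; Voisin, *Hodge Theory and Complex Algebraic Geometry II*, Ch. 6). Finally, $R^6\cong\mathbb C$, and multiplication $R^3\times R^3\to R^6$ is a perfect pairing (Macaulay).

Call $v\in R^3$ the symbol of a class in $\mathrm{Fil}^2H^4_{prim}$ if $\alpha_2(v)$ is its image in $H^{2,2}_{prim}$. Suppose a primitive class, carried along by parallel transport, stays in $\mathrm{Fil}^2$ for all small deformations of $F$ inside $V$. Since the class is flat, (8) gives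
$$vG=0\ \text{ in }R^6\quad\text{for all }G\in V. \tag{9}$$

**The first attempt.** One would like to find an $F\in V$ for which (9) implies $v=0$. Because the pairing is perfect, this is equivalent to $V\to R^3$ being onto, that is, to $V+J_3(F)=S_3$, where $J_3(F)=\langle x_j\partial_iF\rangle$ is the degree 3 part of $J(F)$. This never happens. Indeed $V+J_3(F)$ is the image of the differential at $(1,F)$ of the action map $GL_6\times V\to S_3$. The image of that map lies in the union of the spaces $V_{L,P,\Lambda}$ over all flags. Flags form a variety of dimension $8+3+2=13$, so the union has dimension at most $42+13=55<56$, and the rank of the differential at any point is at most 55. So for every smooth $F\in V$ there is a nonzero $v$ satisfying (9).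

**An explicit member.** Let
$$F_0=x_0^2x_2+x_2^3+x_0x_4^2\;+\;x_1^2x_3+x_3^3\;+\;x_5^3 .$$
Its restriction to $\Lambda$ is $x_0x_4^2+x_5^3$, so $F_0\in V$. Its partial derivatives are
$$2x_0x_2+x_4^2,\quad x_0^2+3x_2^2,\quad 2x_0x_4;\qquad 2x_1x_3,\quad x_1^2+3x_3^2;\qquad 3x_5^2 .$$
At a common zero $x_5=0$, and $x_1=x_3=0$. If $x_0=0$, then $x_2=x_4=0$. If $x_0\neq0$, then $x_4=0$, so $x_0x_2=0$ gives $x_2=0$, and then $x_0^2=-3x_2^2=0$, a contradiction. So $X_0=\{F_0=0\}$ is smooth. The Jacobian ring is $R=R_1\otimes R_2\otimes R_3$ with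
$$R_1=\frac{\mathbb C[x_0,x_2,x_4]}{(2x_0x_2+x_4^2,\ x_0^2+3x_2^2,\ x_0x_4)},\quad R_2=\frac{\mathbb C[x_1,x_3]}{(x_1x_3,\ x_1^2+3x_3^2)},\quad R_3=\frac{\mathbb C[x_5]}{(x_5^2)} .$$
These are graded complete intersections of quadrics with Hilbert functions $(1,3,3,1)$, $(1,2,1)$, $(1,1)$. So $R$ is trigraded with Hilbert function $(1,6,15,20,15,6,1)$; the entries in degrees $0,3,6$ are the dimensions of $H^{3,1}$, $H^{2,2}_{prim}$, $H^{1,3}$.

In $R_1$ we have
$$x_0^2=-3x_2^2,\qquad x_0x_2=-\tfrac12x_4^2,\qquad x_0x_4=0. \tag{10}$$
Multiplying the first partial derivative by $x_0$ gives $x_0^2x_2=0$, hence $x_2^3=0$. Also $x_2^2x_4=-\frac13x_0^2x_4=0$ and $x_4^3=-2x_0x_2x_4=0$, so $(R_1)_3$ is spanned by $x_2x_4^2=-2x_0x_2^2$.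

**The vector $v=x_1x_2^2$.** It is nonzero in $R^3$: its product with $x_0x_1x_5$ is $(x_0x_2^2)(x_1^2)x_5=(-\frac12x_2x_4^2)(-3x_3^2)x_5\ne0$. It satisfies (9). Indeed $v$ has tridegree $(2,1,0)$ and $R^6=R_{(3,2,1)}$, so it multiplies to zero with all monomials not of tridegree $(1,1,1)$. The monomials of tridegree $(1,1,1)$ in $V$ are $x_1x_2x_5$ and $x_0x_3x_5,\,x_2x_3x_5,\,x_4x_3x_5$. The first product vanishes since $x_2^3=0$, the others since $x_1x_3=0$. So first-order information alone would permit a Hodge class with symbol $x_1x_2^2$ to survive along all of $V$.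

What we have not used is that the class is real. A real primitive class of type $(2,2)$ has positive square, and this square can be computed from $v^2$.

## 9. The square of the symbol of a real class

**Lemma 5.** Let $X=\{F=0\}$ be smooth, and let $\lambda'\neq0$ be a real primitive class of type $(2,2)$ with symbol $v\in R^3$. Then $v^2\ne0$ in $R^6$.

*Proof.* The point is to differentiate the orthogonality of $\mathrm{Fil}^3$ and $\mathrm{Fil}^2$. Let $Q$ be the intersection form. It pairs $H^{p,q}$ nontrivially only with $H^{4-p,4-q}$, so $Q(\mathrm{Fil}^3,\mathrm{Fil}^2)=0$ on $H^4_{prim}$. Consider the family of all smooth cubic forms near $F$. Let $\omega=\mathrm{Res}(\Omega/F^2)$, a section of $\mathrm{Fil}^3$, and let $\eta$ be a holomorphic section of $\mathrm{Fil}^2H^4_{prim}$ whose value at $F$ is $\lambda'$. Choose a lift $\hat v\in S_3$ of $v$. Differentiating $Q(\omega,\eta)=0$ in the direction $\hat v$ gives, at $F$,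
$$Q(\nabla_{\hat v}\omega,\eta)=-Q(\omega,\nabla_{\hat v}\eta). \tag{11}$$

*Left side.* By (8) with $q=1$, $P=1$, we have $\nabla_{\hat v}\omega\equiv-2\alpha_2(v)\equiv-2\lambda'$ modulo $\mathrm{Fil}^3$. Since $\eta(F)=\lambda'\in\mathrm{Fil}^2$ is orthogonal to $\mathrm{Fil}^3$, the left side is $-2Q(\lambda',\lambda')$.

*Right side.* As $\omega\in\mathrm{Fil}^3$ is orthogonal to $\mathrm{Fil}^2$, it depends only on $\nabla_{\hat v}\eta$ modulo $\mathrm{Fil}^2$. By (8) with $q=2$ this is $-3\alpha_3(v\hat v)=-3\alpha_3(v^2)$.

If $v^2=0$, then (11) gives $Q(\lambda',\lambda')=0$. But the Hodge–Riemann relations give $Q(\lambda',\lambda')>0$ for a nonzero real primitive class of type $(2,2)$ in $H^4$ of a fourfold. $\square$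

So it is enough to find one smooth $F\in V$ for which (9) implies $v^2=0$, and this is a condition that $F_0$ satisfies.

**Lemma 6.** For $F_0$: if $v\in R^3$ and $vG=0$ in $R^6$ for all $G\in V$, then $v^2=0$ in $R^6$.

*Proof.* We first show that $V$ spans almost all trigraded pieces. The pieces $R_{(i,j,k)}$ with $i+j+k=3$, $i\le3$, $j\le2$, $k\le1$ are those of tridegrees $(3,0,0)$, $(2,1,0)$, $(1,2,0)$, $(2,0,1)$, $(0,2,1)$, $(1,1,1)$. By (10), $(R_1)_2$ is spanned by $x_2^2,x_2x_4,x_4^2$. Multiplying by $x_0,x_2,x_4$ and using $x_0x_2^2=-\frac12x_2x_4^2$, $x_0x_2x_4=x_0x_4^2=0$, we see that $(R_1)_3$ is spanned by cubic monomials in $x_2,x_4$. And $(R_2)_2$ is spanned by $x_3^2$. Hence the following elements span the indicated pieces: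

- $(3,0,0)$: cubic monomials in $x_2,x_4$;
- $(2,1,0)$: $\{x_2^2,\ x_2x_4,\ x_4^2\}\cdot\{x_1,\ x_3\}$;
- $(1,2,0)$: $\{x_0,\ x_2,\ x_4\}\cdot x_3^2$;
- $(2,0,1)$: $\{x_2^2,\ x_2x_4,\ x_4^2\}\cdot x_5$;
- $(0,2,1)$: $x_3^2x_5$.

All of these are in $V$, since each is divisible by $x_2$, by $x_3$ or by $x_4^2$.

Next we use the pairing. As $R^6=R_{(3,2,1)}$, the perfect pairing $R^3\times R^3\to R^6$ pairs $R_{(i,j,k)}$ perfectly with $R_{(3-i,2-j,1-k)}$, and all other products of pieces vanish. For $G$ in one of the five listed pieces, $vG=0$ involves only the complementary component of $v$, and that component must vanish. The only component of $v$ left is the one complementary to $(1,1,1)$, so $v\in R_{(2,1,0)}$. Then $v^2\in R_{(4,2,0)}=0$, because $R_1$ vanishes in degree 4. $\square$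

## 10. A very general cubic in $V$

*Proof of Theorem A(2).* $F_0\in V$ is smooth. Let $B$ be a small ball around $F_0$ in the smooth locus of $V$, and identify $H^4(X_F,\mathbb Z)$ for $F\in B$ with $H:=H^4(X_0,\mathbb Z)$.

**Step 1: one condition for each class.** We list the classes that must be avoided. Since $(h^2)^2=3$ is squarefree, $h^2$ is indivisible, so $\mathbb Qh^2\cap H=\mathbb Zh^2$. For $\lambda\in H\setminus\mathbb Zh^2$ put
$$\lambda'=3\lambda-(\lambda\cdot h^2)h^2 .$$
This is nonzero, because otherwise $\lambda\in\mathbb Qh^2\cap H$. It is primitive, because $\lambda'\cdot h^2=0$. Let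
$$B_\lambda=\{F\in B:\lambda\in H^{2,2}(X_F)\}=\{F\in B:\lambda'\in\mathrm{Fil}^2H^4(X_F)\}.$$
The two descriptions agree: $h^2$ is always of type $(2,2)$, and $\lambda'$ is real, so $\lambda'\in\mathrm{Fil}^2$ implies $\lambda'\in\mathrm{Fil}^2\cap\overline{\mathrm{Fil}^2}=H^{2,2}$. The second one shows that $B_\lambda$ is a closed analytic subset.

**Step 2: $B_\lambda\ne B$.** This is where Lemmas 5 and 6 enter. Suppose $B_\lambda=B$. Then $\lambda'$ is a flat section of $\mathrm{Fil}^2$ over $B$. Let $v\in R^3$ be its symbol at $F_0$. By (8), $0=\overline\nabla_G\alpha_2(v)=-3\alpha_3(vG)$ for all $G\in T_{F_0}B=V$, so (9) holds. Lemma 6 gives $v^2=0$. But at $F_0$ the class $\lambda'$ is a nonzero real primitive class of type $(2,2)$, so $v^2\ne0$ by Lemma 5, a contradiction.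

**Step 3: a single cubic avoiding all classes.** Each $B_\lambda$ is a proper closed analytic subset of a ball, hence nowhere dense, and there are countably many of them. By Baire's theorem some $F\in B$ lies in no $B_\lambda$. Then $H^4(X_F,\mathbb Z)\cap H^{2,2}(X_F)=\mathbb Zh^2$, so $X_F\notin\mathcal C_d$ for every $d$. As $F\in V$ is smooth, $X_F\in\mathcal C_{HTL}$ by Theorem A(1). Hence $\mathcal C_{HTL}\not\subset\bigcup_d\mathcal C_d$, and $\mathcal C_{HTL}\not\subset\mathcal C_d$ for every $d$.

**Step 4: very general $F\in V$.** We pass from one cubic to almost all. The smooth locus of $V$ is irreducible, each $\mathcal C_d$ is closed, and by Step 3 its preimage in that locus is a proper closed subset. So a very general $F\in V$ lies over no $\mathcal C_d$. For such $F$ there is no integral Hodge class $\lambda\notin\mathbb Zh^2$: it would give the saturated rank 2 lattice $(\mathbb Qh^2+\mathbb Q\lambda)\cap H^4(X,\mathbb Z)$, and then $X\in\mathcal C_d$ with $d$ its discriminant, where $d>6$ and $d\equiv0,2\pmod 6$ hold automatically for smooth $X$, by Hassett.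 $\square$

This settles the question: no $d$ satisfies $\mathcal C_{HTL}\subset\mathcal C_d$. The remaining sections prove Theorem B, which identifies $\mathcal C_{HTL}$ exactly.

## 11. The divisor $\mathcal D$

Let $\hat D=\bigcup V_{L,P,\Lambda}=GL_6\cdot V\subset S_3$, the union over all flags. It is the image of a vector bundle of rank 42 over the projective flag variety of dimension 13. So it is closed and irreducible, and $\dim\hat D\le55$.

**Step 1: $\dim\hat D=55$.** It suffices to find one $F_1\in V$ at which the differential of $GL_6\times V\to S_3$ has rank at least 55, that is, with $V+J_3(F_1)$ of codimension at most 1. Smoothness of $F_1$ is not needed here. Take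
$$F_1=x_0^2x_2+x_1^2x_3+x_0x_4^2+x_1x_2x_5+x_5^3\in V,$$
with $\partial_5F_1=x_1x_2+3x_5^2$, $\partial_4F_1=2x_0x_4$, $\partial_3F_1=x_1^2$, $\partial_2F_1=x_0^2+x_1x_5$. Modulo $V+J_3(F_1)$, for $j=0,1$:

- $x_j\partial_5F_1$ gives $x_jx_5^2\equiv0$;
- $x_5\partial_4F_1,\ x_0\partial_4F_1,\ x_1\partial_4F_1$ give $x_0x_4x_5\equiv x_0^2x_4\equiv x_0x_1x_4\equiv0$;
- $x_4\partial_3F_1,\ x_5\partial_3F_1,\ x_0\partial_3F_1,\ x_1\partial_3F_1$ give $x_1^2x_4\equiv x_1^2x_5\equiv x_0x_1^2\equiv x_1^3\equiv0$;
- $x_4\partial_2F_1,\ x_5\partial_2F_1,\ x_1\partial_2F_1$ give, with the previous lines, $x_1x_4x_5\equiv x_0^2x_5\equiv x_0^2x_1\equiv0$;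
- $x_0\partial_2F_1$ gives $x_0^3\equiv-x_0x_1x_5$.

So the 14 monomials outside $V$ are all multiples of $x_0x_1x_5$ modulo $V+J_3(F_1)$, and the codimension is at most 1.

**Step 2: passage to $\mathcal C$.** The hypersurface $\hat D$ is closed, irreducible, $GL_6$-invariant, and contains the smooth cubic $F_0$. The $GL_6$-orbits of smooth cubic forms all have dimension 36, so $\mathcal D$ is a nonempty irreducible closed subset of $\mathcal C$ of dimension $55-36=19$, a divisor. By Theorem A, $\mathcal D\subset\mathcal C_{HTL}$ and $\mathcal D\not\subset\bigcup_d\mathcal C_d$.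

## 12. Four normal forms for the points of $H(X)$

It remains to find all singular points of $H(X)$ for a given smooth $X$. We first show that the family of Section 4 reaches every point.

**Step 1: every $Z\in H(X)$ is some $Z_s$, in suitable coordinates.** Take a smooth pointed curve $(T,0)\to H(X)$ with $Z_0=Z$ and $Z_t$ a pair of skew lines for $t\ne0$, ordered after a base change. Both families of lines extend over $0$ because $\mathcal F(X)$ is projective. Choose coordinates such that $\{x_0=x_1=0\}$ misses both limit lines. Near $t=0$ the lines are graphs $y=\Phi(t)x$, $y=\Psi(t)x$. Put $M=(\Phi+\Psi)/2$ and $(\Phi-\Psi)/2=t^kE'(t)$ with $E'(0)\ne0$. After constant changes of the bases of the $x$- and $y$-spaces, $E'_{51}(0)\ne0$. Hence $(\Phi-\Psi)/2=\rho E$ with $E$ regular, $E_{51}=1$, and we set $\tau=\rho^2$.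

Let $e$ be the coefficient of $x_1$ in $Ex$, and $a$ the $e_5$-component of the coefficient of $x_0$. Then $Ex=\ell e+x_0c(t)$ with $\ell=x_1+ax_0$ and $c(t)\in\langle e_2,e_3,e_4\rangle$. For $t\ne0$ the lines are skew, so $\rho\neq0$, the columns $e$ and $ae+c$ are independent, and $c\ne0$. Write $c=t^mc'$ with $c'(0)\ne0$. After a constant change of basis of $\langle e_2,e_3,e_4\rangle$ we get $c=\varepsilon(t)\gamma(t)$ with $\gamma$ regular and $\gamma_4=1$. So after shrinking $T$ the curve lifts to $T\to U$. For $t\ne0$ the schemes agree, and since Hilbert schemes are separated, $Z=Z_s$ with $s\in U$ the image of $0$.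

**Step 2: normal forms.** In the coordinates $(x_0,\ell,w_2,\dots,w_5)$ the equations (4) are those of the member with parameters $(0,\dots,0;\tau,\varepsilon)$. If $\tau\neq0$, replace $w_4,w_5$ by $\sqrt\tau w_4,\sqrt\tau w_5$ to reach $\tau=1$; if $\varepsilon\ne0$, replace $w_4$ by $\varepsilon w_4$ to reach $\varepsilon=1$. So after a projective transformation, applied to $X$ as well, $Z=Z_s$ with $s=(0,\dots,0;\tau,\varepsilon)$ and $\tau,\varepsilon\in\{0,1\}$. Since $H(X)$ is normal, Lemma 3 shows that *$H(X)$ is smooth at $Z$ if and only if the 8 equations of $Y$ have independent differentials at $s$*. We call the number of independent differentials the rank, and go through the four cases.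

**Step 3: type I, $(\tau,\varepsilon)=(1,1)$: always smooth.** This is Step 1 in the proof of Lemma 3.

**Step 4: type III, $(\tau,\varepsilon)=(0,1)$: always smooth.** We split the eight coefficients into two groups of four. As in the proof of Lemma 3, $F\in I_Z$ gives $A_4=\kappa x_1$, $A_5=-\kappa x_0$ with $\kappa$ linear. At order zero $w_4x_1=x_0w_5$ and $(w_4,w_5)^2=0$. So the degree 3 part of the quotient is
$$\{\text{cubic forms in }x\}\oplus\{w_5q(x)+kw_4x_0^2\},$$
and the second summand is identified with the cubic forms in $x$ by $w_5\mapsto x_1$, $w_4\mapsto x_0$. This is compatible with $w_4x_1=x_0w_5$, and $qx_1+kx_0^3$ runs over all binary cubics.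

The parameters $M$ contribute $\sum M_iA_i$ to the first summand, so they map onto it by (1). Write $\varepsilon=1+\varepsilon'$. The parameters $b,g,a,\varepsilon'$ contribute only to the second summand. In detail, $b_i$ contributes $b_iA_iw_5\mapsto b_ix_1A_i$, and $g_i$ contributes $g_iA_iw_4\mapsto g_ix_0A_i$. The first-order relation $w_4x_1-x_0w_5=-ax_0w_4+\varepsilon'x_0w_5$ turns $A_4w_4+A_5w_5=\kappa(x_1w_4-x_0w_5)$ into
$$\kappa(-ax_0w_4+\varepsilon'x_0w_5)\mapsto\kappa(-ax_0^2+\varepsilon'x_0x_1)=ax_0A_5+\varepsilon'x_0A_4 .$$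
Altogether they contribute $\sum E_i'A_i$ with
$$E'_2=b_2x_1+g_2x_0,\quad E_3'=b_3x_1+g_3x_0,\quad E_4'=b_4x_1+\varepsilon'x_0,\quad E_5'=ax_0 .$$
These $E'$ form the 7-dimensional space of 4-tuples of linear forms whose last entry has no $x_1$. The tuple $(0,0,x_0,x_1)$ is not among them, but it lies in the kernel of $N\mapsto\sum N_iA_i$, since $x_0\kappa x_1-x_1\kappa x_0=0$. So the $E'$ have the same image as all 4-tuples, which by (1) is everything. The rank is 8.

**Step 5: type IV, $(\tau,\varepsilon)=(0,0)$: singular only if $X\in\mathcal D$.** We use (5)–(7). Since $A_5=0$ and $A_4=x_1r$ vanish at $p$, we have $(A_2(p),A_3(p))\ne0$. So $g$ maps onto (7) and does not enter (5), (6). By (1), $M$ maps onto (5), while $b$ and $\varepsilon$ do not enter (5). Hence the rank is 8 as soon as $b$, $\varepsilon$ and the kernel of $M\mapsto\sum M_iA_i$ together fill the quadratic forms in (6).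

*$L$ of the first type.* Then $A_2,A_3,A_4$ span all quadratic forms, and $b$ suffices: smooth.

*$L$ of the second type, $A_4=x_1r\ne0$.* Here $b$ contributes the base-point-free pencil $W=\langle A_2,A_3,A_4\rangle$, which contains $x_1r$. By (2), $x_0r\notin W$. So $\varepsilon$, which contributes $x_0r$, completes the space: smooth.

*$A_4=0$.* Then $W=\langle A_2,A_3\rangle$ is a base-point-free pencil, and the kernel of $M\mapsto\sum A_iM_i$ is $\{M_2=M_3=0\}$. In (6) $b$ contributes $W$, and this kernel contributes $2\big(Q_x(e_5,e_4)M_4+Q_x(e_5,e_5)M_5\big)$. If the rank is less than 8, all these forms lie in $W$, for all linear forms $M_4,M_5$, and (2) gives $Q_x(e_4,e_5)=Q_x(e_5,e_5)=0$. Together with $L\subset X$ and $A_4=A_5=0$ this says $F\in V$, so $X\in\mathcal D$.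

## 13. Incident lines with an embedded point, and planes

The last case is type II, $(\tau,\varepsilon)=(1,0)$. Here
$$I_Z=(x_2,\ x_3,\ x_5^2-x_1^2,\ x_4^2,\ x_4x_5,\ x_4x_1),\qquad l_\pm=\{y_2=y_3=y_4=0,\ y_5=\pm x_1\},$$
with $P=\langle l_+,l_-\rangle=\{x_2=x_3=x_4=0\}$ and $p=(1:0:\dots:0)$. With linear forms $\lambda_i$ on $\Lambda$,
$$F|_\Lambda=(x_5^2-x_1^2)\lambda_1+x_4^2\lambda_2+x_4x_5\lambda_3+x_4x_1\lambda_4 .$$
So $F|_\Lambda$ is singular at $p$, that is, $\partial_0F,\partial_1F,\partial_4F,\partial_5F$ vanish at $p$. Since $X$ is smooth, $(\partial_2F(p),\partial_3F(p))\ne0$.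

**Step 1: split the eight coefficients as $7+1$.** This separates what happens on the lines from what happens at the embedded point. The degree 3 part of the quotient is $\{f(x)+w_5q(x)\}\oplus\mathbb Cx_0^2w_4$. Restriction to $l_\pm$ sends $f+w_5q$ to $(f+x_1q,\ f-x_1q)$ and $x_0^2w_4$ to $0$. It identifies the first summand with
$$\mathcal T=\{(h_+,h_-)\text{ cubic forms on }l_+,l_-:\ h_+(p)=h_-(p)\},\qquad\dim\mathcal T=7,$$
because $h_+(p)=h_-(p)$ means that $h_+-h_-$ is divisible by $x_1$. The parameters $g_i$ contribute $g_iw_4\partial_iF$. Since $w_4$ is killed by $x_1,w_4,w_5$ at order zero, this is $g_i\partial_iF(p)\,x_0^2w_4$. So $g_2,g_3$ affect only the $x_0^2w_4$-coefficient and map onto it. The rank is 8 if and only if the other 14 parameters map onto $\mathcal T$.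

**Step 2: the action on $\mathcal T$.** Write $\tau=1+\tau'$. We claim that the 14 parameters act by
$$\Big(\sum_iN_i^+\,\partial_iF|_{l_+},\ \sum_iN_i^-\,\partial_iF|_{l_-}\Big),\qquad
\begin{aligned}N_i^\pm&=M_i\pm b_ix_1\quad(i=2,3),\\ N_4^\pm&=M_4\pm b_4x_1\pm\varepsilon x_0,\\ N_5^\pm&=M_5\pm(\tfrac12\tau'x_1+ax_0).\end{aligned}\tag{12}$$
For $M,b,a,\tau'$ we keep $\varepsilon=0$. Then all relations (4) vanish on the moving lines $y=Mx\pm\rho\ell e$ with $w_4=0$, $w_5=\pm\rho\ell$ and $\rho=1+\frac12\tau'$ to first order. So the $\mathcal T$-component is found by restricting $F$ to the moving lines. To first order these are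
$$y_i=M_i\pm b_ix_1\ (i=2,3,4),\qquad y_5=\pm x_1+M_5\pm(\tfrac12\tau'x_1+ax_0),$$
and differentiating gives (12).

For $\varepsilon$ alone the coordinates do not move, and the first-order relations are $w_5^2=x_1^2$, $w_4^2=0$, $w_4w_5=\varepsilon x_0x_1$, $w_4x_1=\varepsilon x_0w_5$. So $F|_\Lambda$ becomes $\varepsilon x_0(x_1\lambda_3+w_5\lambda_4)$, which on $l_\pm$ is $\varepsilon x_0x_1(\lambda_3\pm\lambda_4)$. On the other hand, $\partial_4F|_{l_\pm}=x_5\lambda_3+x_1\lambda_4=\pm x_1(\lambda_3\pm\lambda_4)$, since $x_4$ and $x_5^2-x_1^2$ vanish there. So the contribution is $\pm\varepsilon x_0\,\partial_4F|_{l_\pm}$, as claimed.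

In (12) the half sums and half differences of $N^\pm_i$ are $M_i$ and $b_ix_1$ for $i=2,3$, $M_4$ and $b_4x_1+\varepsilon x_0$ for $i=4$, and $M_5$ and $\frac12\tau'x_1+ax_0$ for $i=5$. Hence $(N^+,N^-)$ runs once over the 14-dimensional space $K'$ of all pairs of 4-tuples of linear forms with $N_i^+(p)=N_i^-(p)$ for $i=2,3$.

**Step 3: when the rank drops.** We compare $K'$ with the kernel. By (1) applied to $l_+$ and $l_-$, the map from all pairs $(N^+,N^-)\in\mathbb C^{16}$ to all pairs $(h_+,h_-)\in\mathbb C^8$ is surjective with 8-dimensional kernel $K=H^0(N_{l_+/X})\oplus H^0(N_{l_-/X})$. The image of $K'$ lies in the 7-dimensional space $\mathcal T$ and has dimension $14-\dim(K\cap K')$. So the rank is less than 8 if and only if $\dim(K\cap K')=8$, that is, $K\subset K'$. Taking $N^-=0$ or $N^+=0$, we see that $K\subset K'$ if and only if every section of $N_{l_+/X}$, and every section of $N_{l_-/X}$, has its value at $p$ in $\langle e_4,e_5\rangle$.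

For a line $l$ of the first type, $N_{l/X}\cong\mathcal O^2\oplus\mathcal O(1)$ is globally generated, so the values at $p$ fill a 3-dimensional space, and this fails. For a line of the second type the sections are $\Pi\otimes H^0(\mathcal O(1))$ with $\Pi=\{e:\partial_eF|_l=0\}$ of dimension 2. The values fill $\Pi$, so the condition is $\Pi=\langle e_4,e_5\rangle$. Conversely, if $\partial_4F|_l=\partial_5F|_l=0$, then $l$ is of the second type and $\Pi=\langle e_4,e_5\rangle$. Hence
$$\text{rank}<8\iff\partial_4F|_{l_\pm}=\partial_5F|_{l_\pm}=0. \tag{13}$$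

**Step 4: rank less than 8 gives a plane.** On $l_\pm$ we have $\partial_5F=2x_5\lambda_1=\pm2x_1\lambda_1$. So (13) forces $\lambda_1$ to vanish on $l_+\cup l_-$, hence on $P$, and $F|_P=(x_5^2-x_1^2)\lambda_1|_P=0$. Thus $P\subset X$.

**Step 5: a plane gives rank less than 8.** Conversely, let $X$ contain the plane $P=\{x_2=x_3=x_4=0\}$. The partials $\partial_0F,\partial_1F,\partial_5F$ vanish on $P$, so by smoothness the conics $\partial_2F|_P,\partial_3F|_P,\partial_4F|_P$ have no common zero. Two conics in a plane always meet, so the three are linearly independent and span a net. The net has a member of rank exactly 2. Indeed the discriminant of the net is a cubic form on a $\mathbb P^2$, or zero, so there are infinitely many singular members, each of rank 1 or 2. If two distinct ones have rank one, say $m_1^2$ and $m_2^2$, then $m_1^2-m_2^2=(m_1-m_2)(m_1+m_2)$ is a member of rank 2.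

Change coordinates on $P$ and in $\langle x_2,x_3,x_4\rangle$ so that $\partial_4F|_P=x_5^2-x_1^2$. On $\Lambda=\{x_2=x_3=0\}$ we get
$$F|_\Lambda=x_4(x_5^2-x_1^2)+x_4^2\lambda$$
with $\lambda$ linear. So $F\in I_Z$ for the scheme $Z$ of type $(1,0)$ in these coordinates. Moreover $\partial_4F$ and $\partial_5F$ vanish on $l_\pm$, since $x_4=0$ and $x_5^2=x_1^2$ there. By (13) the rank is less than 8, so $\dim T_sY>8$, and $H(X)$ is singular by Lemma 3.

**Step 6: end of the proof of Theorem B.** If $H(X)$ is singular at $Z$, then by Section 12 $Z$ is of type IV, and then $X\in\mathcal D$, or of type II, and then $X$ contains a plane by Step 4. Conversely, $X\in\mathcal D$ implies that $H(X)$ is singular by Theorem A(1), and a plane in $X$ implies it by Step 5. The smooth cubic fourfolds containing a plane form exactly $\mathcal C_8$ (Voisin, *Théorème de Torelli pour les cubiques de $\mathbb P^5$*; Hassett, *Special cubic fourfolds*). Hence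
$$\{X:\ H(X)\text{ singular}\}=\mathcal C_8\cup\mathcal D,$$
where by Section 11 $\mathcal D$ is an irreducible closed divisor with $\mathcal D\not\subset\bigcup_d\mathcal C_d$. $\square$
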